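\title{Hyperspaces of dense $G_\delta$ subsets of $\mathbb{R}^m$ and the pseudo-interior of the Hilbert cube}


\begin{abstract}
For $D\subseteq\mathbb{R}^m$ let $\operatorname{Bd}(D)$ be the hyperspace of nonempty bounded closed subsets of $D$ with the Hausdorff metric, regarded as a subspace of $\operatorname{Bd}(\mathbb{R}^m)$ by taking closures. We prove that the pair $(\operatorname{Bd}(\mathbb{R}^m),\operatorname{Bd}(D))$ is homeomorphic to the pair formed by the Hilbert cube and its pseudo-interior, with one point of the latter removed from both, if and only if $D$ is a dense $G_\delta$ set with dense complement. This gives a positive answer to a question of Kubis and Sakai and covers the case $D=\mathbb{R}^m\setminus\mathbb{Q}^m$. The same characterization holds with $\mathbb{R}^m$ replaced by any connected, locally connected, locally compact, separable metrizable space with more than one point. The proof shows that the complement of $\operatorname{Bd}(D)$ is a cap set. Its main step approximates a compact family of sets, injectively, by sets that have an isolated point outside $D$.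
\end{abstract}

\section{The question and the answer}\label{sec:intro}

For a metric space $(X,d)$ let $\operatorname{Bd}(X)$ be the set of nonempty bounded closed subsets of $X$ with the Hausdorff metric
\[
d_H(A,B)=\max\Bigl\{\sup_{a\in A}\operatorname{dist}(a,B),\ \sup_{b\in B}\operatorname{dist}(b,A)\Bigr\}.
\]
Let $D\subseteq\mathbb{R}^m$ carry the Euclidean metric. Taking closures does not change Hausdorff distances, so $B\mapsto\operatorname{cl}B$ (closure in $\mathbb{R}^m$) is an isometric embedding of $\operatorname{Bd}(D)$ in $\operatorname{Bd}(\mathbb{R}^m)$, and we regard $\operatorname{Bd}(D)$ as a subspace in this way. The elements of $\operatorname{Bd}(\mathbb{R}^m)$ are the nonempty compact sets, and such a set $A$ lies in $\operatorname{Bd}(D)$ exactly when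
\begin{equation}\label{eq:image}
A=\operatorname{cl}(A\cap D).
\end{equation}
Indeed, if $A=\operatorname{cl}B$ with $B$ closed in $D$, then $A\cap D=B$; and if \eqref{eq:image} holds, then $A$ is the image of $A\cap D$. For $D=\mathbb{R}\setminus\mathbb{Q}$, the sets $[0,1]$ and $\{\sqrt2\}$ belong to $\operatorname{Bd}(D)$, while $\{0\}$ and $\{0\}\cup[1,2]$ do not.

Let $\mathbf{Q}=[-1,1]^\omega$ be the Hilbert cube, $\mathbf{s}=(-1,1)^\omega$ its pseudo-interior, and $0=(0,0,\dots)$. A pair $(Y,Y')$ with $Y'\subseteq Y$ is \emph{homeomorphic} to a pair $(Z,Z')$ if some homeomorphism $Y\to Z$ maps $Y'$ onto $Z'$. The space $\operatorname{Bd}(\mathbb{R}^m)$ is homeomorphic to $\mathbf{Q}\setminus\{0\}$ (Theorem~\ref{thm:curtis} below), and one may ask for which $D$ the subspace $\operatorname{Bd}(D)$ sits in it as $\mathbf{s}\setminus\{0\}$ sits in $\mathbf{Q}\setminus\{0\}$. The set $\mathbf{s}$ is a dense $G_\delta$ in $\mathbf{Q}$ with dense complement, and looking at one-point sets transfers these three properties to $D$ (Proposition~\ref{prop:necessity}). So the most one can hope for is that the three properties suffice.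

A family of test cases is given, for $0\le k<m$, by
\[
\nu^m_k=\{x\in\mathbb{R}^m:\ x_i\in\mathbb{R}\setminus\mathbb{Q}\text{ except for at most $k$ many }i\}.
\]
The complement of $\nu^m_k$ consists of the points with at least $k+1$ rational coordinates. It is the union of the countably many affine subspaces obtained by fixing $k+1$ coordinates at rational values, so $\nu^m_k$ is a $G_\delta$ set. The complement contains $\mathbb{Q}^m$, and $\nu^m_k$ contains $(\mathbb{R}\setminus\mathbb{Q})^m$, so both are dense. The affine subspaces have dimension $m-k-1$; at the extreme $k=m-1$ they are points, and $\nu^m_{m-1}=\mathbb{R}^m\setminus\mathbb{Q}^m$. The following question is posed by Kubis and Sakai \cite{KS}.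

\medskip
\noindent\textbf{Question.} \emph{Let $m>1$ and assume only that $D\subseteq\mathbb{R}^m$ is a dense $G_\delta$ set and that $\mathbb{R}^m\setminus D$ is dense. Is $(\operatorname{Bd}(\mathbb{R}^m),\operatorname{Bd}(D))$ homeomorphic to $(\mathbf{Q}\setminus\{0\},\mathbf{s}\setminus\{0\})$? In particular, is this so for $D=\nu^m_{m-1}$?}
\medskip

The answer to both questions is yes, also for $m=1$.

\begin{theorem}\label{thm:A}
Let $m\ge1$ and $D\subseteq\mathbb{R}^m$. The pair $(\operatorname{Bd}(\mathbb{R}^m),\operatorname{Bd}(D))$ is homeomorphic to $(\mathbf{Q}\setminus\{0\},\mathbf{s}\setminus\{0\})$ if and only if $D$ is a dense $G_\delta$ set and $\mathbb{R}^m\setminus D$ is dense. In particular this holds for $D=\nu^m_k$ for all $0\le k<m$, including $k=m-1$.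
\end{theorem}

The proof uses little of the structure of $\mathbb{R}^m$. For a metrizable space $X$ let $K(X)$ be the space of nonempty compact subsets of $X$ with the Hausdorff metric; its topology does not depend on the admissible metric chosen on $X$. For $D\subseteq X$ put
\[
K_D(X)=\{A\in K(X):A=\operatorname{cl}(A\cap D)\},\qquad S_D=K(X)\setminus K_D(X).
\]
Thus $A\in S_D$ means that some nonempty relatively open part of $A$ misses $D$. By \eqref{eq:image}, $(\operatorname{Bd}(\mathbb{R}^m),\operatorname{Bd}(D))=(K(\mathbb{R}^m),K_D(\mathbb{R}^m))$, so Theorem~\ref{thm:A} is the case $X=\mathbb{R}^m$ of the next theorem.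

\begin{theorem}\label{thm:B}
Let $X$ be a connected, locally connected, locally compact, separable metrizable space with more than one point, and let $D\subseteq X$. If $X$ is noncompact (respectively, compact), then $(K(X),K_D(X))$ is homeomorphic to $(\mathbf{Q}\setminus\{0\},\mathbf{s}\setminus\{0\})$ (respectively, to $(\mathbf{Q},\mathbf{s})$) if and only if $D$ is a dense $G_\delta$ in $X$ and $X\setminus D$ is dense in $X$.
\end{theorem}

We work with complements and show that $S_D$ is placed in $K(X)$ as $\mathbf{Q}\setminus\mathbf{s}$ is placed in $\mathbf{Q}$. The position of $\mathbf{Q}\setminus\mathbf{s}$ is characterized by an absorption property: every compact set can be pushed into it by an embedding close to the identity. A point of $\mathbf{Q}$ lies outside $\mathbf{s}$ when one of its coordinates is $\pm1$, and one remote coordinate can be set equal to $1$ for all points at once, at small cost. In $K(X)$ the corresponding certificate is local, and the case $D=\mathbb{R}^m\setminus\mathbb{Q}^m$ shows how rigid it can be. Here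
\[
S_D=\{A:\ A\text{ has an isolated point that lies in }\mathbb{Q}^m\}.
\]
For if a nonempty relatively open part of $A$ misses $D$, it is countable and locally compact, so by the Baire category theorem one of its points is isolated; the converse is immediate. A continuous family of sets in $S_D$ that travels across $\mathbb{R}^m$ cannot carry such a point along, because paths in $\mathbb{Q}^m$ are constant. One might therefore suspect that the complement of $D$ has to contain arcs, as it does for $\nu^m_k$ with $k<m-1$. It need not: a set may have two such isolated points, and a new one can be created before the old one is given up.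

Section~\ref{sec:background} recalls what is needed about hyperspaces and cap sets, and Section~\ref{sec:necessity} proves necessity. Section~\ref{sec:reduction} reduces sufficiency to one statement, Proposition~\ref{prop:absorb}. Its construction is carried out by hand for small subsets of the line in Section~\ref{sec:line}, and in general in Sections~\ref{sec:fin} and~\ref{sec:absorb}.

\section{Hyperspaces, $Z$-sets and cap sets}\label{sec:background}

From now on $X$ is as in Theorem~\ref{thm:B}, with a fixed admissible metric $d$. The reader interested only in Theorem~\ref{thm:A} may take $X=\mathbb{R}^m$ throughout.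

\subsection{The space $X$}
We use three facts, all elementary for $\mathbb{R}^m$.
\begin{itemize}
\item[(X1)] Components of open subsets of $X$ are open and path-connected. This follows from the Mazurkiewicz--Moore--Menger theorem: a locally compact, locally connected metrizable space is locally path-connected.
\item[(X2)] Every $a\in X$ is an endpoint of arbitrarily small arcs: for $\delta>0$ there is an embedding $j\colon[0,1]\to X$ with $j(0)=a$ and $\operatorname{diam}j([0,1])<\delta$. Indeed, $X$ is path-connected by (X1) and has a second point; distinct points of a path-connected Hausdorff space are joined by an arc; and an arc can be cut short.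
\item[(X3)] A dense subset of $X$ meets every nonempty open set in an infinite set. Indeed, $X$ has no isolated points by (X2), so a nonempty open set remains nonempty and open when finitely many points are removed.
\end{itemize}

\subsection{The hyperspace $K(X)$}
The topology of $K(X)$ is the Vietoris topology, generated by the sets $\{A:A\subseteq U\}$ and $\{A:A\cap U\ne\emptyset\}$ with $U$ open in $X$. We record four standard facts.
\begin{itemize}
\item[(H1)] $d_H(A\cup B,A'\cup B')\le\max\{d_H(A,A'),d_H(B,B')\}$, so union is continuous.
\item[(H2)] If $A=\{a_k:k\in I\}$ and $B=\{b_k:k\in I\}$, then $d_H(A,B)\le\sup_k d(a_k,b_k)$.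
\item[(H3)] A continuous map $j\colon Y\to X$ induces a continuous map $K(Y)\to K(X)$, $A\mapsto j(A)$.
\item[(H4)] There are compact sets $Y_1\subseteq Y_2\subseteq\cdots$ in $K(X)$ with union $K(X)$ such that every compact subset of $K(X)$ lies in some $Y_n$.
\end{itemize}
For (H4), write $X=\bigcup_nX_n$ with $X_n$ nonempty and compact and $X_n\subseteq\operatorname{int}X_{n+1}$, and let $Y_n=K(X_n)$, which is compact because the hyperspace of a compact metric space is compact. The open sets $\{A:A\subseteq\operatorname{int}X_n\}\subseteq Y_n$ increase and cover $K(X)$, so a compact subset of $K(X)$ lies in one of them.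

\begin{theorem}[Curtis--Schori \cite{CS}; Curtis \cite{Cu}]\label{thm:curtis}
If $X$ is compact, then $K(X)$ is homeomorphic to $\mathbf{Q}$. If $X$ is noncompact, then $K(X)$ is homeomorphic to $\mathbf{Q}$ with a point removed.
\end{theorem}

Since $\mathbf{Q}$ is homogeneous (Keller), the removed point may be taken to be $0$.

\subsection{$Z$-sets and cap sets}
A space $U$ is \emph{homotopically trivial} if every map $S^n\to U$, $n\ge0$, extends over the ball $B^{n+1}$. In Anderson's definition, a closed subset $Z$ of a space $Y$ is a \emph{$Z$-set} if for every nonempty homotopically trivial open $U\subseteq Y$ the set $U\setminus Z$ is nonempty and homotopically trivial; homotopy does not notice the removal of $Z$, just as for a closed subset of the boundary of a manifold. A \emph{$Q$-manifold} is a separable metrizable space that is locally homeomorphic to open subsets of $\mathbf{Q}$; we need only $\mathbf{Q}$ and $\mathbf{Q}\setminus\{0\}$.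

\begin{definition}\label{def:cap}
A subset $M$ of a metric space $(Y,\varrho)$ is a \emph{cap set} for $Y$ if $M=\bigcup_nM_n$, where $M_1\subseteq M_2\subseteq\cdots$ are compact $Z$-sets in $Y$ with the following property: for all $\varepsilon>0$, $p\in\mathbb{N}$ and compact $C\subseteq Y$ there are $n$ and an embedding $h\colon C\to M_n$ with $h|_{C\cap M_p}=\mathrm{id}$ and $\varrho(h(x),x)<\varepsilon$ for all $x\in C$.
\end{definition}

So a cap set is thin, and yet it absorbs every compact set by a small embedding that leaves alone what has already been absorbed.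

\begin{theorem}[Chapman \cite{Ch}; Anderson]\label{thm:chapman}
If $M$ and $N$ are cap sets for a $Q$-manifold $Y$, then some homeomorphism of $Y$ onto itself takes $M$ onto $N$. The set $\mathbf{Q}\setminus\mathbf{s}$ is a cap set for $\mathbf{Q}$.
\end{theorem}

To apply this theorem we need a way to recognize $Z$-sets, the freedom to transport cap sets along the homeomorphism of Theorem~\ref{thm:curtis}, and a model in the punctured cube.

\begin{lemma}\label{lem:cap}
\begin{itemize}
\item[(a)] Let $Z$ be closed in $Y$ and let $H\colon Y\times[0,1]\to Y$ be continuous with $H_0=\mathrm{id}$ and $H_t(Y)\cap Z=\emptyset$ for $t>0$. Then $Z$ is a $Z$-set.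
\item[(b)] Being a cap set does not depend on the admissible metric; hence homeomorphisms take cap sets to cap sets.
\item[(c)] $\mathbf{Q}\setminus\mathbf{s}$ is a cap set for $\mathbf{Q}\setminus\{0\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $U$ be nonempty, open and homotopically trivial. For $y\in U$ and small $t>0$ the point $H_t(y)$ lies in $U\setminus Z$. Given $f\colon S^n\to U\setminus Z$, extend it to $\bar f\colon B^{n+1}\to U$. By compactness of $\bar f(B^{n+1})$ there is $\delta\in(0,1]$ with $H_t(\bar f(x))\in U$ for all $x$ and all $t\le\delta$. The map $x\mapsto H_{\delta(1-\|x\|)}(\bar f(x))$ equals $f$ on $S^n$, takes values in $U$, and misses $Z$ in the open ball, where $\delta(1-\|x\|)>0$.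

(b) Being a $Z$-set is a topological property. Let $\varrho,\varrho'$ be admissible metrics, $C$ compact and $\varepsilon>0$. It suffices to find $\varepsilon'>0$ such that $x\in C$ and $\varrho'(x,y)<\varepsilon'$ imply $\varrho(x,y)<\varepsilon$. Otherwise there are $x_k\in C$ and $y_k\in Y$ with $\varrho'(x_k,y_k)\to0$ and $\varrho(x_k,y_k)\ge\varepsilon$. Along a subsequence $x_k\to x$, hence $y_k\to x$, hence $\varrho(x_k,y_k)\to0$, a contradiction.

(c) Take the tower $(M_n)$ that makes $\mathbf{Q}\setminus\mathbf{s}$ a cap set for $\mathbf{Q}$. The $M_n$ are compact subsets of $\mathbf{Q}\setminus\mathbf{s}\subseteq\mathbf{Q}\setminus\{0\}$. The homotopy $H_t(x)=(1-t/2)x$ maps $\mathbf{Q}\setminus\{0\}$ into itself, and into $\mathbf{s}$ for $t>0$, so the $M_n$ are $Z$-sets in $\mathbf{Q}\setminus\{0\}$ by (a). The absorption condition for compact $C\subseteq\mathbf{Q}\setminus\{0\}$ is a special case of the condition in $\mathbf{Q}$.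
\end{proof}

\section{The three conditions are necessary}\label{sec:necessity}

\begin{proposition}\label{prop:necessity}
If $(K(X),K_D(X))$ is homeomorphic to $(\mathbf{Q},\mathbf{s})$ or to $(\mathbf{Q}\setminus\{0\},\mathbf{s}\setminus\{0\})$, then $D$ is a dense $G_\delta$ in $X$ and $X\setminus D$ is dense.
\end{proposition}

\begin{proof}
The set $\mathbf{s}=\bigcap_i\{x:|x_i|<1\}$ is a $G_\delta$; it is dense since $(1-t)x\to x$ as $t\to0$; and its complement is dense since replacing the $i$-th coordinate of $x$ by $1$ gives points converging to $x$ as $i\to\infty$. These properties pass to the open subspace $\mathbf{Q}\setminus\{0\}$. So $K_D(X)$ is a dense $G_\delta$ in $K(X)$ with dense complement.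

Since $\{x\}\in K_D(X)$ if and only if $x\in D$, the set $D$ is the preimage of $K_D(X)$ under the continuous map $x\mapsto\{x\}$, hence a $G_\delta$. Let $W\subseteq X$ be nonempty and open; then $\{A:A\subseteq W\}$ is nonempty and open. It contains some $A\in K_D(X)$, and $A\cap D\ne\emptyset$ because $A=\operatorname{cl}(A\cap D)$ is nonempty; so $W$ meets $D$. It also contains some $A\notin K_D(X)$, and such an $A$ is not contained in $D$; so $W$ meets $X\setminus D$.
\end{proof}

\section{Reduction to an absorption property}\label{sec:reduction}

For the rest of the paper, $D$ is a dense $G_\delta$ in $X$ and $E=X\setminus D$ is dense. We show that $S_D$ is a cap set for $K(X)$. Each hypothesis has its own task: the $G_\delta$ property makes $S_D$ $\sigma$-compact, density of $D$ makes the compact subsets of $S_D$ into $Z$-sets, and density of $E$ yields absorption.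

\begin{lemma}\label{lem:sigma}
$S_D$ is a countable union of compact sets.
\end{lemma}

\begin{proof}
By (H4) it suffices to show that $S_D$ is an $F_\sigma$ in $K(X)$. The condition ``$A$ misses $B\cap D$'' need not be closed, because $D$ is not open; the Baire category theorem allows us to replace $D$ by an open set containing it. Write $D=\bigcap_nU_n$ with $U_n$ open, and let $\{B_i\}$ be a countable base of $X$. For $n,i,l$ with $\operatorname{cl}B_l\subseteq B_i$ let
\[
S(n,i,l)=\{A\in K(X):\ A\cap\operatorname{cl}B_l\ne\emptyset,\ A\cap B_i\cap U_n=\emptyset\}.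
\]
Its complement is the union of the open sets $\{A:A\subseteq X\setminus\operatorname{cl}B_l\}$ and $\{A:A\cap(B_i\cap U_n)\neq\emptyset\}$, so $S(n,i,l)$ is closed. It is contained in $S_D$, since for its members $A\cap B_i$ is nonempty, relatively open in $A$, and misses $U_n\supseteq D$.

Conversely, let $A\in S_D$. Some $B_j$ meets $A$ but not $A\cap D$. The space $A\cap B_j$ is nonempty and locally compact, and it is the union of its relatively closed subsets $(A\cap B_j)\setminus U_n$. One of these has nonempty interior in $A\cap B_j$, which gives $n$ and $B_i\subseteq B_j$ with $A\cap B_i\ne\emptyset$ and $A\cap B_i\cap U_n=\emptyset$. Take $a\in A\cap B_i$ and $l$ with $a\in B_l$ and $\operatorname{cl}B_l\subseteq B_i$. Then $A\in S(n,i,l)$.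
\end{proof}

\begin{lemma}\label{lem:Z}
There is a continuous $H\colon K(X)\times[0,1]\to K(X)$ with $H_0=\mathrm{id}$ and $H_t(K(X))\subseteq K_D(X)$ for $t>0$. Hence every compact subset of $S_D$ is a $Z$-set in $K(X)$.
\end{lemma}

\begin{proof}
The last sentence follows from Lemma~\ref{lem:cap}(a). The idea is to thicken: if $U\subseteq X$ is nonempty and open with compact closure, then $D\cap U$ is dense in $U$, so $\operatorname{cl}U\in K_D(X)$.

Call a metric $\varrho$ on a space $Y$ \emph{convex} if any two points are joined by an arc isometric to an interval, a \emph{segment}. Let $\varrho$ be convex, with $Y$ compact or $Y=\mathbb{R}^m$ with the Euclidean metric. For $A\in K(Y)$ and $r\ge0$ the set $N_r(A)=\{x:\varrho(x,A)\le r\}$ is compact, and we claim: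
\begin{itemize}
\item[(i)] $\varrho_H(N_r(A),N_s(B))\le\varrho_H(A,B)+|r-s|$;
\item[(ii)] for $r>0$, $N_r(A)$ is the closure of the open set $\{x:\varrho(x,A)<r\}$.
\end{itemize}
For (i), let $\delta=\varrho_H(A,B)$ and $x\in N_r(A)$. A point $b\in B$ nearest to $x$ has $\varrho(x,b)\le r+\delta$. The point $y$ of a segment from $b$ to $x$ at distance $\min\{s,\varrho(x,b)\}$ from $b$ lies in $N_s(B)$, and $\varrho(x,y)\le\max\{0,r+\delta-s\}\le\delta+|r-s|$. The roles of $(A,r)$ and $(B,s)$ are symmetric. For (ii), if $\varrho(x,A)=r$, the points other than $x$ of a segment from $x$ to a nearest point of $A$ are at distance less than $r$ from $A$, and they accumulate at $x$.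

For $X=\mathbb{R}^m$ put $H_t(A)=N_t(A)$. For compact $X$ do the same with a convex admissible metric, which exists by the theorem of Bing and Moise: every Peano continuum (compact, connected, locally connected metrizable space) admits a convex metric.

For noncompact $X$, the one-point compactification $\alpha X=X\cup\{\infty\}$ is a metrizable continuum that is locally connected except possibly at $\infty$. A continuum that is not locally connected fails to be locally connected at all points of some nondegenerate subcontinuum (Whyburn; see \cite[\S49]{Ku}). So $\alpha X$ is a Peano continuum; let $\varrho$ be a convex admissible metric on it. For $A\in K(X)$ the number $\varrho(A,\infty)$ is positive and depends continuously on $A$. Put $H_t(A)=N_r(A)$ with $r=\frac t2\varrho(A,\infty)$. Since $r<\varrho(A,\infty)$, this is a compact subset of $X$. It depends continuously on $(A,t)$ by (i), and for $t>0$ it is the closure of an open subset of $X$ by (ii).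
\end{proof}

Convexity cannot simply be ignored here. If $X$ is a circle in the plane with a short open arc removed and $p,p'$ are its endpoints, then the Euclidean neighborhood $N_r(\{p\})$ jumps at $r=|p-p'|$, when $p'$ enters.

The homotopy $H$ pushes $K(X)$ into $K_D(X)$. The heart of the matter is a push in the opposite direction, which must moreover be injective.

\begin{proposition}\label{prop:absorb}
Let $\mathcal{A}\subseteq K(X)$ be compact, $\mathcal{A}_0\subseteq\mathcal{A}$ closed and $\varepsilon>0$. There is an embedding $h\colon\mathcal{A}\to K(X)$ such that $h|_{\mathcal{A}_0}=\mathrm{id}$, $d_H(h(A),A)<\varepsilon$ for all $A\in\mathcal{A}$, and $h(\mathcal{A}\setminus\mathcal{A}_0)\subseteq S_D$.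
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}, assuming Proposition~\ref{prop:absorb}]
Necessity is Proposition~\ref{prop:necessity}. For sufficiency we first build a tower for $S_D$. Definition~\ref{def:cap} asks that the image of an absorbed set lie in a single $M_n$, so we put such images into the tower as we go. By Lemma~\ref{lem:sigma}, $S_D=\bigcup_nC_n$ with $C_n$ compact. Let $Y_n$ be as in (H4) and $M_1=C_1$. Given a compact $M_n\subseteq S_D$, let $h_n\colon Y_n\to K(X)$ be the embedding of Proposition~\ref{prop:absorb} for $\mathcal{A}=Y_n$, $\mathcal{A}_0=Y_n\cap M_n$ and $\varepsilon=1/n$. As $\mathcal{A}_0\subseteq S_D$ and $h_n$ fixes $\mathcal{A}_0$, we have $h_n(Y_n)\subseteq S_D$. Put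
\[
M_{n+1}=M_n\cup C_{n+1}\cup h_n(Y_n)\subseteq S_D.
\]
The $M_n$ are increasing compact sets with union $S_D$, and they are $Z$-sets by Lemma~\ref{lem:Z}. Given $\varepsilon>0$, $p$ and a compact $C\subseteq K(X)$, choose $n\ge p$ with $1/n<\varepsilon$ and $C\subseteq Y_n$. Then $h_n|_C\colon C\to M_{n+1}$ is an embedding, it is the identity on $C\cap M_n\supseteq C\cap M_p$, and it moves points by less than $\varepsilon$. So $S_D$ is a cap set for $K(X)$.

Let $X$ be noncompact and let $g\colon K(X)\to\mathbf{Q}\setminus\{0\}$ be a homeomorphism (Theorem~\ref{thm:curtis}). By Lemma~\ref{lem:cap}(b) and (c), $g(S_D)$ and $\mathbf{Q}\setminus\mathbf{s}$ are cap sets for $\mathbf{Q}\setminus\{0\}$. By Theorem~\ref{thm:chapman} there is a homeomorphism $f$ of $\mathbf{Q}\setminus\{0\}$ with $f(g(S_D))=\mathbf{Q}\setminus\mathbf{s}$. Taking complements, $f\circ g$ maps $K_D(X)$ onto $\mathbf{s}\setminus\{0\}$. For compact $X$, replace $\mathbf{Q}\setminus\{0\}$ by $\mathbf{Q}$; the complement of $\mathbf{Q}\setminus\mathbf{s}$ is then $\mathbf{s}$. This proves Theorem~\ref{thm:B}. Theorem~\ref{thm:A} follows, and the sets $\nu^m_k$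 were checked in Section~\ref{sec:intro}.
\end{proof}

\section{The construction on the line}\label{sec:line}

The simplest reason for a compact set to be in $S_D$ is an isolated point that lies in $E$; call such a point a \emph{witness}. Adding a nearby point of $E$ to $A$ need not produce a witness, since the point need not be isolated. So we replace $A$ by a finite set $P(A)$ close to $A$ that contains a point of $E$. This destroys information: many sets $A$ will have the same $P(A)$. The information has to be put back without spoiling the witness, and we do this by attaching to a point of $P(A)$ a small convergent sequence whose terms encode $A$. Since the point of attachment has to change as $A$ travels, we need a code that can be shrunk continuously to a point and stays legible until the last moment.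

\begin{lemma}\label{lem:code}
Let $\mathcal{A}$ be a compact metrizable space. There is a continuous map $L\colon\mathcal{A}\times[0,1]\to K([0,1])$ such that:
\begin{itemize}
\item[(a)] $0\in L(A,t)$ for all $t$, and $L(A,0)=\{0\}$;
\item[(b)] for $t>0$, the set of accumulation points of $L(A,t)$ is $\{0\}$;
\item[(c)] if $t,t',s>0$ and $L(A,t)\cap(0,s)=L(B,t')\cap(0,s)$, then $A=B$.
\end{itemize}
\end{lemma}

\begin{proof}
Every compact metrizable space embeds in $[0,1]^\omega$; let $q=(q_i)_{i\ge1}\colon\mathcal{A}\to[0,1]^\omega$ be continuous and injective. Let $i(1),i(2),\dots$ be a sequence in which every positive integer occurs infinitely often, such as $1,1,2,1,2,3,\dots$. For $k\ge1$ put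
\[
c_k(A)=2^{-k}\bigl(1+\tfrac12q_{i(k)}(A)\bigr)\in J_k=\bigl[2^{-k},\tfrac32\,2^{-k}\bigr].
\]
The intervals $J_k\subseteq(0,1)$ are pairwise disjoint, since $\frac32\,2^{-(k+1)}<2^{-k}$. Define
\[
L(A,t)=\{0\}\cup\{\min\{c_k(A),t\}:k\ge1\}.
\]
This set is compact because $c_k(A)\to0$, and (a) holds. By (H2),
\[
d_H(L(A,t),L(B,t'))\le\sup_k|c_k(A)-c_k(B)|+|t-t'|.
\]
The supremum tends to $0$ as $B\to A$, because each $c_k$ is continuous and $|c_k(A)-c_k(B)|\le2^{-k-1}$. So $L$ is continuous.

(b) Only finitely many terms lie outside a given neighborhood of $0$. For large $k$ the term is $c_k(A)\in J_k$, so there are infinitely many distinct terms.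

(c) We may decrease $s$ so that $s\le\min\{t,t'\}$. Then truncation is invisible in $(0,s)$: a number $x<s\le t$ equals $\min\{c_k(A),t\}$ if and only if it equals $c_k(A)$. So the hypothesis reads $\{c_k(A):k\ge1\}\cap(0,s)=\{c_k(B):k\ge1\}\cap(0,s)$. For each $k$ with $\frac32\,2^{-k}<s$, intersecting with $J_k$ gives $c_k(A)=c_k(B)$, that is, $q_{i(k)}(A)=q_{i(k)}(B)$. Every $i$ equals $i(k)$ for arbitrarily large $k$, so $q(A)=q(B)$ and $A=B$.
\end{proof}

Truncation erases the first terms of the sequence, which is why every coordinate is recorded infinitely often. Rescaling the sequence by the factor $t$ would erase nothing, but (c) could fail: the code $q=(0,0,\dots)$ with $t=1$ and the code $q=(1,1,\dots)$ with $t=\frac23$ would both give the terms $2^{-k}$.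

\begin{example}\label{ex:line}
Let $X=\mathbb{R}$, $D=\mathbb{R}\setminus\mathbb{Q}$, $n\ge1$, and let $\mathcal{A}$ be the compact family of all $A\in K([0,1])$ with $\operatorname{diam}A\le1/n$. We construct an embedding $h\colon\mathcal{A}\to S_D$ with $d_H(h(A),A)\le3/n$. Fix an irrational $\alpha\in(0,1)$ and put
\[
e_i=\frac in,\qquad a_i=\frac{i+\alpha}n,\qquad V_i=\{e_i,a_i\},\qquad T_i(A,t)=\Bigl\{a_i+\frac sn:s\in L(A,t)\Bigr\}.
\]
The rational point $e_i$ is to be the witness, and the irrational point $a_i$ carries the \emph{tail} $T_i$. Note that $V_{i+1}=V_i+\frac1n$. Write $\min A=(i+u)/n$ with $0\le i<n$ and $u\in[0,1]$, let $\tau(u)=\min\{1,\max\{0,4-6u\}\}$, and define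
\[
h(A)=\begin{cases}
V_i\cup\bigl(V_i+\frac{3u}n\bigr)\cup T_i(A,1), & 0\le u\le\frac13,\\[2pt]
V_i\cup V_{i+1}\cup T_i(A,\tau(u))\cup T_{i+1}(A,\tau(1-u)), & \frac13\le u\le\frac23,\\[2pt]
\bigl(V_i+\frac{3u-2}n\bigr)\cup V_{i+1}\cup T_{i+1}(A,1), & \frac23\le u\le1;
\end{cases}
\]
see Figure~\ref{fig:handover}. Since $\tau(\frac13)=1$ and $\tau(\frac23)=0$, the first two lines both give $V_i\cup V_{i+1}\cup T_i(A,1)$ at $u=\frac13$, and the last two both give $V_i\cup V_{i+1}\cup T_{i+1}(A,1)$ at $u=\frac23$. At $u=1$ the value $V_{i+1}\cup T_{i+1}(A,1)$ is the value at $u=0$ for the index $i+1$. As $\min A$ is continuous in $A$, the map $h$ is well defined and continuous. Both $A$ and $h(A)$ lie in $[\frac in,\frac{i+3}n]$, which gives the estimate. The accumulation points of $h(A)$ are among the irrational numbers $a_i,a_{i+1}$, and $h(A)$ contains $e_i$ or $e_{i+1}$, which is therefore a witness. Finally let $h(A)=h(B)$. Since $\max\{\tau(u),\tau(1-u)\}=1$, this set has an accumulation point $a_j$. Near $a_j$ it coincides with a tail $T_j(A,t)$, $t>0$, because the remaining points do not accumulate at $a_j$; likewise it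 coincides with a tail $T_j(B,t')$, $t'>0$. Lemma~\ref{lem:code}(c) gives $A=B$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[yscale=0.95]
\draw[->] (0,-0.5) -- (9.5,-0.5) node[right] {$u$};
\draw (0,-0.45) -- (0,-0.55) node[below] {$0$};
\draw (9,-0.45) -- (9,-0.55) node[below] {$1$};
\draw[dotted] (3,3.9) -- (3,-0.55) node[below] {$\frac13$};
\draw[dotted] (4.5,3.9) -- (4.5,-0.55) node[below] {$\frac12$};
\draw[dotted] (6,3.9) -- (6,-0.55) node[below] {$\frac23$};
\draw[very thick] (0,0) node[left] {$e_i$} -- (6,0) (3,2) -- (9,2) node[right] {$e_{i+1}$};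
\draw[very thick] (0,0.5) node[left] {$a_i$} -- (6,0.5) (3,2.5) -- (9,2.5) node[right] {$a_{i+1}$};
\draw[dashed] (0,0) -- (3,2) (0,0.5) -- (3,2.5) (6,0) -- (9,2) (6,0.5) -- (9,2.5);
\draw[gray] (0,1.75) -- (5.06,1.75) -- (6,0.5) (0,1.12) -- (5.53,1.12) (0,0.81) -- (5.77,0.81) (0,0.66) -- (5.88,0.66);
\draw[gray] (9,3.75) -- (3.94,3.75) -- (3,2.5) (9,3.12) -- (3.47,3.12) (9,2.81) -- (3.23,2.81) (9,2.66) -- (3.12,2.66);
\end{tikzpicture}
\caption{Handing over the witness and the code on the real line (vertical axis). The vertical line over $u$ meets the curves in the points of the set $h(A)$. Thick: the fixed points, among them the rational witnesses $e_i,e_{i+1}$. Dashed: moving points. Gray: the first four terms of the sequences converging to $a_i$ and $a_{i+1}$, drawn for a fixed code. At every $u$ some witness and some sequence are present.}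
\label{fig:handover}
\end{figure}

The witness never moves: on $[0,\frac13]$ the new pair $V_{i+1}$ is grown out of the old one, and on $[\frac23,1]$ the old pair is absorbed. The moving points pass through $D$ and $E$ alike, which does no harm. The middle third, on which both pairs are at rest, provides the time to grow the new tail before the old one is withdrawn.

Three things change in general. The sets $A$ are no longer small, so $V_i$ becomes a finite set that is spread along $A$. The tolerance must tend to $0$ near $\mathcal{A}_0$, so the grid becomes a locally finite cover of $\mathcal{A}\setminus\mathcal{A}_0$. Finally, many members of the cover may overlap, so the finite sets have to be interpolated over simplices of all dimensions and not only along edges. The next section removes the obstruction to doing so.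

\section{Finite sets between $V$ and $O$}\label{sec:fin}

Let $\operatorname{Fin}(X)\subseteq K(X)$ be the subspace of nonempty finite sets. For $O\subseteq X$ open and $V\subseteq O$ finite and nonempty put
\[
[V,O]=\{F\in\operatorname{Fin}(X):V\subseteq F\subseteq O\}.
\]
The lower bound $V$ will hold the witness and the points of attachment in place; together with the upper bound $O$ it will keep $F$ close to a given set.

\begin{lemma}\label{lem:fin}
If every component of $O$ meets $V$, then $[V,O]$ is homotopically trivial.
\end{lemma}

\begin{proof}
Let $\mathcal{M}=[V,O]$ and $F=V\cup\{x_1,\dots,x_r\}\in\mathcal{M}$. By (X1) and the hypothesis there are paths $\gamma_i$ in $O$ from $x_i$ to points of $V$. Then $t\mapsto V\cup\{\gamma_1(t),\dots,\gamma_r(t)\}$ is a path in $\mathcal{M}$ from $F$ to $V$, continuous by (H2). So $\mathcal{M}$ is path-connected, which is the case $n=0$.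

Let $n\ge1$. A map of $S^n$ into a path-connected space with trivial $n$-th homotopy group is null-homotopic and thus extends over $B^{n+1}$, so it suffices to show $\pi_n(\mathcal{M},V)=0$. Union is a continuous operation $\mathcal{M}\times\mathcal{M}\to\mathcal{M}$ with $F\cup V=F$ and $F\cup F=F$. Let $f,g\colon(I^n,\partial I^n)\to(\mathcal{M},V)$, let $c$ be the constant map with value $V$, and let $*$ denote concatenation in the first coordinate, which defines the product in $\pi_n$. We have $f\simeq f*c$ and $g\simeq c*g$ relative to $\partial I^n$. The pointwise union of the two homotopies is a homotopy $f\cup g\simeq(f*c)\cup(c*g)$ relative to $\partial I^n$. On the first half of the cube the right side is a value of $f$ united with $V$, on the second half it is $V$ united with a value of $g$; so it equals $f*g$. With $g=f$ we get $[f]=[f\cup f]=[f][f]$, and $[f]$ is the neutral element.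
\end{proof}

If a component $\Gamma$ of $O$ misses $V$, then $\{F\in[V,O]:F\cap\Gamma\neq\emptyset\}$ is a nonempty proper subset of $[V,O]$ that is open and closed, since $\Gamma$ and $O\setminus\Gamma$ are open; so the hypothesis is needed.

\section{Proof of Proposition~\ref{prop:absorb}}\label{sec:absorb}

Let $\Omega=\mathcal{A}\setminus\mathcal{A}_0$, which is open in $\mathcal{A}$. If $\Omega=\emptyset$ take $h=\mathrm{id}$; so assume $\Omega\neq\emptyset$. For $A\in\Omega$ put
\[
\theta(A)=\min\{\varepsilon,\operatorname{dist}(A,\mathcal{A}_0)\}>0,
\]
where the distance is taken in $d_H$ and $\operatorname{dist}(A,\emptyset)=\infty$. The function $\theta$ is continuous. We construct $h$ on $\Omega$ with $d_H(h(A),A)\le\theta(A)/4$; this bound will allow us to glue it to the identity on $\mathcal{A}_0$.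

\subsection*{Step 1: local data}
For $A'\in\Omega$ choose a finite family $\mathcal{G}(A')$ of connected open subsets of $X$ that cover $A'$, each meeting $A'$ and of diameter less than $\theta(A')/16$; this uses local connectedness of $X$ and compactness of $A'$. The set
\[
\Bigl\{A\in\Omega:\ A\subseteq\bigcup\mathcal{G}(A'),\ \ A\cap G\ne\emptyset\text{ for all }G\in\mathcal{G}(A'),\ \ \theta(A)>\theta(A')/2\Bigr\}
\]
is an open neighborhood of $A'$ in $\Omega$. Metrizable spaces are paracompact, so there is a locally finite cover $\mathcal{W}$ of $\Omega$ by nonempty open sets that refines the cover by these neighborhoods. It is countable: each $W\in\mathcal{W}$ contains a point of a fixed countable dense subset of $\Omega$, and each point lies in finitely many $W$. For $W\in\mathcal{W}$ fix $A_W$ whose neighborhood contains $W$, and put $\mathcal{G}_W=\mathcal{G}(A_W)$, $O_W=\bigcup\mathcal{G}_W$ and $\delta_W=\theta(A_W)/16$. Then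
\begin{equation}\label{eq:local}
A\in W\ \Longrightarrow\ A\subseteq O_W,\quad A\cap G\neq\emptyset\ \text{ and }\ \operatorname{diam}G<\delta_W<\theta(A)/8\ \text{ for all }G\in\mathcal{G}_W.
\end{equation}
Enumerating $\mathcal{W}$ and using (X3), choose \emph{pairwise distinct} points $a_W\in D\cap O_W$. Using the density of $E$, choose $e_W\in E\cap O_W$. Choose a finite set $V_W\subseteq O_W$ that contains $a_W$ and $e_W$ and meets every $G\in\mathcal{G}_W$. By (X2), choose an embedding $j_W\colon[0,1]\to X$ with $j_W(0)=a_W$ and $\operatorname{diam}j_W([0,1])<\delta_W$. The set $V_W$ is a finite approximation valid for all $A\in W$, with witness $e_W$, and the arc $j_W$ will carry the tail.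

\subsection*{Step 2: a map to the nerve}
To interpolate between the $V_W$ we record how the sets $W$ overlap. The \emph{nerve} $N$ of $\mathcal{W}$ is the simplicial complex whose simplices are the nonempty finite sets $\sigma\subseteq\mathcal{W}$ with $\bigcap\sigma\ne\emptyset$. A point of $|N|$ is a family $y=(y_W)$ of nonnegative numbers with sum $1$ whose support is a simplex; the realization of a finite subcomplex carries the Euclidean topology. The simplices of the \emph{barycentric subdivision} $\operatorname{sd}N$ are the chains $s=(\sigma_0\subsetneq\dots\subsetneq\sigma_k)$ of simplices of $N$, the faces of $s$ are its subchains, and $|s|$ is the convex hull of the barycenters $b_{\sigma_0},\dots,b_{\sigma_k}$. If the distinct positive coordinates of $y\in|N|$ are $\eta_0>\dots>\eta_k$, and $\sigma_i=\{W:y_W\ge\eta_i\}$, $\eta_{k+1}=0$, then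
\[
y=\sum_{i=0}^k(\eta_i-\eta_{i+1})\,|\sigma_i|\,b_{\sigma_i}.
\]
So $y$ lies in $|s|$ for the chain $s$ that starts with the set of vertices where $y$ is largest and ends with the support of $y$.

Let $(\lambda_W)_{W\in\mathcal{W}}$ be a partition of unity on $\Omega$ with $\{\lambda_W>0\}\subseteq W$, and let $\mu=\max_W\lambda_W>0$, which is continuous by local finiteness. The usual map to the nerve has coordinates $\lambda_W$. On an edge it would put two vertices into $\sigma_0$ only at the midpoint, which leaves no time to exchange tails. We therefore cut the coordinates off at half the maximum: let $\kappa\colon\Omega\to|N|$ be the map with coordinates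
\[
\kappa(A)_W=\frac{\min\{\lambda_W(A),\mu(A)/2\}}{\sum_{W'}\min\{\lambda_{W'}(A),\mu(A)/2\}}.
\]
The support of $\kappa(A)$ is a simplex, since all its members contain $A$. Each point of $\Omega$ has a neighborhood meeting only finitely many $W$, and on it $\kappa$ is a continuous map into a finite subcomplex. The point $\kappa(A)$ lies in $|s|$ for a chain $s=s(A)$ with
\begin{equation}\label{eq:chain}
\sigma_0=\{W:\lambda_W(A)\ge\mu(A)/2\},\qquad\sigma_k=\{W:\lambda_W(A)>0\}.
\end{equation}
On an edge, with weights $1-u$ and $u$, both vertices belong to $\sigma_0$ exactly when $\frac13\le u\le\frac23$: this is the middle third of Example~\ref{ex:line}.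

\subsection*{Step 3: the finite approximation $P$}
For a simplex $\sigma$ of $N$ put $V_\sigma=\bigcup_{W\in\sigma}V_W$ and $O_\sigma=\bigcup_{W\in\sigma}O_W$. The sets $V_W$ at the two ends of an edge of $N$ need have nothing in common, but along a chain the sets $V_{\sigma_i}$ increase, so that $V_{\sigma_0}$ can be kept fixed over the whole simplex. This is the reason for subdividing. For $s=(\sigma_0\subsetneq\dots\subsetneq\sigma_k)$ put
\[
I(s)=[V_{\sigma_0},O_{\sigma_k}].
\]
A face $s'$ of $s$ starts with a simplex containing $\sigma_0$ and ends with a simplex contained in $\sigma_k$, so $I(s')\subseteq I(s)$.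

\emph{Every component $\Gamma$ of $O_{\sigma_k}$ meets $V_{\sigma_0}$.} A point of $\Gamma$ lies in some $G\in\mathcal{G}_W$ with $W\in\sigma_k$, and $G\subseteq\Gamma$ because $G$ is connected. Since $\sigma_k$ is a simplex of the nerve, there is $A\in\bigcap\sigma_k$. Take $W_0\in\sigma_0\subseteq\sigma_k$. By \eqref{eq:local} for $W$ there is $a\in A\cap G$, and by \eqref{eq:local} for $W_0$ we have $a\in G'$ for some $G'\in\mathcal{G}_{W_0}$. The set $G'\subseteq O_{\sigma_k}$ is connected and contains $a\in\Gamma$, so $G'\subseteq\Gamma$; and $G'$ meets $V_{W_0}\subseteq V_{\sigma_0}$.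

Hence each $I(s)$ is homotopically trivial by Lemma~\ref{lem:fin}. We define $\varphi\colon|N|\to\operatorname{Fin}(X)$, continuous on each $|s|$ and with $\varphi(|s|)\subseteq I(s)$, by induction over the skeleta of $\operatorname{sd}N$. On vertices put $\varphi(b_\sigma)=V_\sigma\in[V_\sigma,O_\sigma]$. If $s$ has dimension $n+1$ and $\varphi$ is defined on the $n$-skeleton, then $\varphi$ maps the boundary of $|s|$, an $n$-sphere, continuously into the union of the sets $I(s')\subseteq I(s)$ over the proper faces $s'$, and we extend it over $|s|$ within $I(s)$. A finite subcomplex of $N$ is a finite union of closed sets $|s|$, so $\varphi$ is continuous on it. Therefore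
\[
P=\varphi\circ\kappa\colon\Omega\to\operatorname{Fin}(X)
\]
is continuous, and $V_{\sigma_0}\subseteq P(A)\subseteq O_{\sigma_k}$ with $\sigma_0,\sigma_k$ as in \eqref{eq:chain}. The lower bound gives
\begin{equation}\label{eq:anchor}
\lambda_W(A)\ge\mu(A)/2\ \Longrightarrow\ a_W,e_W\in P(A).
\end{equation}
We claim that $d_H(P(A),A)\le\theta(A)/8$. All $W\in\sigma_k$ contain $A$, so \eqref{eq:local} applies to them. A point of $P(A)$ lies in some $G\in\mathcal{G}_W$ with $W\in\sigma_k$, and $G$ meets $A$ and has diameter less than $\theta(A)/8$. A point of $A$ lies in some $G'\in\mathcal{G}_{W_0}$ with $W_0\in\sigma_0$, and $G'$ meets $V_{W_0}\subseteq P(A)$ and has diameter less than $\theta(A)/8$.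

\subsection*{Step 4: attaching the tails}
A tail at $a_W$ may be present only while \eqref{eq:anchor} holds $a_W$ in $P(A)$, and it must have shrunk to $a_W$ when $\lambda_W$ falls to $\mu/2$. So put
\[
t_W(A)=\max\Bigl\{0,\ \frac{2\lambda_W(A)}{\mu(A)}-1\Bigr\}\in[0,1].
\]
This is continuous, $t_W(A)>0$ if and only if $\lambda_W(A)>\mu(A)/2$, and $t_W(A)=1$ for a $W$ at which the maximum $\mu(A)$ is attained. (On an edge, the vertex of weight $1-u$ has $t=1$ for $u\le\frac12$, $t=(2-3u)/u$ for $\frac12\le u\le\frac23$ and $t=0$ afterwards, as in Figure~\ref{fig:handover} up to reparametrization.) With $L$ from Lemma~\ref{lem:code} let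
\[
T_W(A)=j_W\bigl(L(A,t_W(A))\bigr)\in K(X),
\]
which is continuous in $A\in\Omega$ by (H3) and equals $\{a_W\}$ when $t_W(A)=0$. Define
\[
h(A)=P(A)\cup\bigcup\{T_W(A):t_W(A)>0\}\quad(A\in\Omega),\qquad h(A)=A\quad(A\in\mathcal{A}_0).
\]
The union is finite, so $h(A)$ is compact.

To see that $h$ is continuous on $\Omega$, treat one $W$ at a time. Let $Z_W=P\cup T_W$ on the closed set $\{\lambda_W\ge\mu/2\}$ and $Z_W=P$ on the closed set $\{\lambda_W\le\mu/2\}$. Where both apply, $t_W=0$ and $T_W=\{a_W\}\subseteq P$ by \eqref{eq:anchor}. So $Z_W$ is well defined and continuous by (H1), and $h(A)=\bigcup_WZ_W(A)$. On a neighborhood that meets only finitely many members of $\mathcal{W}$, all other $\lambda_W$ vanish and the corresponding $Z_W$ equal $P$; there $h$ is the union of $P$ and finitely many $Z_W$.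

\subsection*{Step 5: closeness and continuity on $\mathcal{A}$}
Let $A\in\Omega$. If $t_W(A)>0$, then $A\in W$, $a_W\in P(A)$, and $T_W(A)\subseteq j_W([0,1])$ lies within $\delta_W<\theta(A)/8$ of $a_W$. As $P(A)\subseteq h(A)$, this gives $d_H(h(A),P(A))\le\theta(A)/8$, and with Step 3
\[
d_H(h(A),A)\le\theta(A)/4 .
\]
In particular $d_H(h(A),A)<\varepsilon$ and $d_H(h(A),A)<\operatorname{dist}(A,\mathcal{A}_0)$, so $h(\Omega)\cap\mathcal{A}_0=\emptyset$. For $A_0\in\mathcal{A}_0$,
\[
d_H(h(A),A_0)\le\tfrac14\operatorname{dist}(A,\mathcal{A}_0)+d_H(A,A_0)\le\tfrac54\,d_H(A,A_0),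
\]
and the outer inequality holds trivially for $A\in\mathcal{A}_0$. So $h$ is continuous at the points of $\mathcal{A}_0$. It is continuous at the points of the open set $\Omega$ by Step 4.

\subsection*{Step 6: $h(\Omega)\subseteq S_D$}
Let $A\in\Omega$. If $t_W(A)>0$, then by Lemma~\ref{lem:code}(b) the set of accumulation points of $T_W(A)$ is $\{a_W\}$, since $j_W$ is an embedding. The set $P(A)$ is finite, and the accumulation points of a finite union are those of its members. So the set of accumulation points of $h(A)$ is the nonempty finite set
\[
R(A)=\{a_W:t_W(A)>0\}\subseteq D.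
\]
Take $W$ with $\lambda_W(A)=\mu(A)$. By \eqref{eq:anchor}, $e_W\in h(A)$. Since $e_W\in E$, it is not in $R(A)$; this is the purpose of choosing the points of attachment in $D$. Thus $e_W$ is an isolated point of $h(A)$ outside $D$, and $h(A)\in S_D$.

\subsection*{Step 7: injectivity}
Since $h|_{\mathcal{A}_0}=\mathrm{id}$ and $h(\Omega)\cap\mathcal{A}_0=\emptyset$, it suffices to consider $A,B\in\Omega$ with $h(A)=h(B)$. Then $R(A)=R(B)$. Pick $W$ with $t_W(A)>0$. The point $a_W$ lies in $R(B)$, and because the points $a_{W'}$ are pairwise distinct, $t_W(B)>0$. For the same reason $a_W$ is not an accumulation point of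
\[
P(A)\cup\bigcup\{T_{W'}(A):W'\ne W,\ t_{W'}(A)>0\},
\]
so in a small ball about $a_W$ this set contains at most the point $a_W$, which lies in $T_W(A)$. The same holds for $B$. Hence there is an open ball $U$ about $a_W$ with $h(A)\cap U=T_W(A)\cap U$ and $h(B)\cap U=T_W(B)\cap U$. Choose $s\in(0,1]$ with $j_W([0,s])\subseteq U$. Since $j_W$ is injective, for $x\in(0,s)$ we have $x\in L(A,t_W(A))$ if and only if $j_W(x)\in T_W(A)$, if and only if $j_W(x)\in h(A)$; and likewise for $B$. Therefore
\[
L(A,t_W(A))\cap(0,s)=L(B,t_W(B))\cap(0,s),
\]
and $A=B$ by Lemma~\ref{lem:code}(c).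

The map $h$ is continuous and injective on the compact space $\mathcal{A}$, hence an embedding, and it has the required properties by Steps 5 and 6. This proves Proposition~\ref{prop:absorb}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{Ch} Chapman, Trans. AMS \textbf{154} (1971), 399--426.

\bibitem{Cu} Curtis, Compositio Math. \textbf{40} (1980).

\bibitem{CS} Curtis and Schori, Fund. Math. \textbf{101} (1978).

\bibitem{KS} Wieslaw Kubis, Katsuro Sakai, \emph{Hausdorff hyperspaces of $R^m$ and their dense subspaces}, arXiv:0712.0786 (2007).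

\bibitem{Ku} Kuratowski, \emph{Topology II}.

\end{thebibliography}
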